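\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture A}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Critical points of symmetrized Green functions on flat tori}


\begin{abstract}
Let $G$ be the Green function of a flat torus $E_\tau$ and let
$G_p(z)=\frac12(G(z+p)+G(z-p))$. For $p\ne-p$ the number of critical points of $G_p$ is
known to lie in $\{4,6,8,10\}$, and it was conjectured that on every torus each of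
the four values is attained for some $p$. We show that this is false: on the hexagonal torus, and on
all tori near it, only $4$ and $6$ occur. For every torus we give a criterion,
in terms of one explicit function, for the values $8$ and $10$ to be absent. On rectangular
tori, and on tori near them, all four values do occur. The proofs study a single real analytic map from
a sphere with four holes to the Riemann sphere, whose fibers are the critical points other than
half-periods.
\end{abstract}

\section{Introduction}\label{sec:intro}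

\subsection{The question}
Let $\tau\in\mathbb C$ with $\operatorname{Im}\tau>0$, let $\Lambda=\mathbb Z+\mathbb Z\tau$, and let
$E_\tau=\mathbb C/\Lambda$ be the flat torus, of area $b=\operatorname{Im}\tau$. Its Green function
$G$ with singularity at $0$ is defined by
\[
-\Delta G=\delta_0-\frac1{b}\quad\text{on }E_\tau,\qquad \int_{E_\tau}G=0 .
\]
It is the potential of a unit charge at $0$ in a uniform neutralizing background, and its critical points are the
equilibria. Splitting the charge into two halves placed at $\pm p$ gives
\[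
G_p(z)=\tfrac12\bigl(G(z+p)+G(z-p)\bigr),\qquad z\in E_\tau\setminus\{\pm p\}.
\]

By uniqueness $G$ is even, hence so is $G_p$. Therefore the gradient of $G_p$ vanishes at each of the four
solutions of $z=-z$ that is not equal to $\pm p$; these solutions are the half-periods
\[
\omega_0=0,\quad \omega_1=\tfrac12,\quad \omega_2=\tfrac{1+\tau}2,\quad\omega_3=\tfrac\tau2,\qquad
E[2]=\{\omega_0,\omega_1,\omega_2,\omega_3\}.
\]
We call these critical points \emph{trivial}. The others come in pairs $\pm z$. So if $p\ne -p$ and
$N(p)$ denotes the number of critical points of $G_p$, then $N(p)=4+2n$, where $n$ counts nontrivial pairs.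
If $p=-p$, then $G_p(z)=G(z+p)$ has three trivial critical points, and the number of its critical points is odd
if it is finite. The following is known.
\begin{enumerate}
\item[(K1)] (Lin and Wang) $G$ has $3$ or $5$ critical points, depending on $\tau$.
\item[(K2)] If $p\ne-p$, then $N(p)\in\{4,6,8,10\}$, and each of the four numbers occurs for some pair $(\tau,p)$.
\end{enumerate}
We shall use only the finiteness contained in these statements, and we shall say where. The question is
what happens if $\tau$ is fixed and only $p$ moves. The following conjecture is posed in \cite{CFL}.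

\begin{conjecture}
Fix any $\tau$. Then for every $N\in\{4,6,8,10\}$ there exists $p\in E_\tau$ such that $G_p$ has exactly $N$
critical points.
\end{conjecture}

This is a natural guess. The point $p$ has two real parameters, the count changes when $p$ crosses certain curves,
and one may expect that on every torus the curves are rich enough to produce all the numbers that are possible at all.
On rectangular tori this is what happens. In general it is not.

\subsection{The answer}
To state the results we need the Weierstrass functions $\wp$ and $\zeta$ of $\Lambda$. Here $\zeta$ is odd,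
$\zeta'=-\wp$, its poles are simple with residue $1$ and lie at the points of $\Lambda$, and
\[
\zeta(z+1)=\zeta(z)+\eta_1,\quad \zeta(z+\tau)=\zeta(z)+\eta_2,\quad \eta_1\tau-\eta_2=2\pi i
\]
(the last equation is Legendre's relation). Put
\[
a=\frac{\pi}{b},\qquad c=a-\eta_1,\qquad Z(z)=\zeta(z)+cz-a\bar z,
\]
\[
F(w)=F_\tau(w)=\tfrac12\bigl(Z(w)^2-\wp(w)\bigr)-c\qquad(w\in E_\tau\setminus\{0\}).
\]
We shall see that $Z$ is $\Lambda$-periodic, so that $F$ is well defined, and that $Z=-4\pi\,\partial_zG$. Let $e_k=\wp(\omega_k)$ for $k=1,2,3$, and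
\[
M_0(x)=x,\qquad M_k(x)=e_k+\frac{\kappa_k}{x-e_k},\quad \kappa_k=\prod_{\substack{1\le j\le3\\ j\ne k}}(e_k-e_j)\qquad(k=1,2,3).
\]
The textbook formula for adding a half-period is $\wp(p+\omega_k)=M_k(\wp(p))$. So each $M_k$ is an involution of
$\hat{\mathbb C}$, and $M_jM_k=M_l$ if $\omega_j+\omega_k\equiv\omega_l$. Let
\[
D=\{x\in\mathbb C:|x-c|<a\},\qquad D_k=M_k(D)\quad(k=0,1,2,3).
\]
These are open round discs in $\hat{\mathbb C}$, and $D_0=D$. Their meaning is simple (Section~\ref{sec:map}): for $p\ne-p$,
$\omega_k$ is a nondegenerate local minimum of $G_p$ exactly when $\wp(p)\in D_k$.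

\begin{theorem}\label{thm:hex}
Let $\tau=e^{\pi i/3}$. For every $p\neq -p$ we have $N(p)=4$ if $\wp(p)\in\bigcup_k\overline{D_k}$, and $N(p)=6$
otherwise. Both cases occur.
\end{theorem}

If $p=-p$, then the number of critical points of $G_p$ is odd or infinite. So the numbers $8$ and $10$ do not occur on the
hexagonal torus, and Conjecture~A is false. The proof of Theorem~\ref{thm:hex} uses neither (K1) nor (K2).

\begin{theorem}\label{thm:crit}
Let $\operatorname{Im}\tau>0$. Then $N(p)\in\{4,6\}$ for all $p\ne-p$ if and only if
\begin{equation}\label{eq:crit}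
|F_\tau(w)|\le a\qquad\text{for all }w\in E_\tau\setminus\{0\}.
\end{equation}
If \eqref{eq:crit} holds, then $N(p)$ is given by the rule in Theorem~\ref{thm:hex}, and both cases occur. The set of $\tau$ for which
\eqref{eq:crit} holds contains a neighborhood of the $SL_2(\mathbb Z)$-orbit of $e^{\pi i/3}$.
\end{theorem}

So Conjecture~A fails on a nonempty open set of $\tau$, and some $N(p)\ge8$ occurs exactly when
$|Z^2-\wp-2c|>2\pi/\operatorname{Im}\tau$ somewhere on $E_\tau\setminus\{0\}$.

\begin{theorem}\label{thm:rect}
If $\tau=ib$ with $b>0$, then each of $4,6,8,10$ equals $N(p)$ for some $p$. The same holds for all $\tau$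
in a neighborhood of the imaginary axis.
\end{theorem}

We do not determine, for arbitrary $\tau$, which individual numbers occur.

\subsection{The idea}
In Section~\ref{sec:map} we find a map $\phi$ on $E_\tau\setminus E[2]$, even in $z$, such that the nontrivial critical
points of $G_p$ are exactly the solutions of $\phi(z)=\wp(p)$. All $p$ are thus treated at once: the nontrivial
pairs are the fiber of one map. The Jacobian of $\phi$ is positive at saddles and negative at minima, and its sign
is that of $|F(2z)|-a$.

As $x=\wp(p)$ moves, the fiber can change in two ways. Where the Jacobian vanishes, typically at a \emph{fold} of $\phi$, pairs can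
appear or disappear inside $E_\tau\setminus E[2]$. At the ends of $E_\tau\setminus E[2]$ a pair can be
absorbed by a half-period; this happens when $x$ crosses one of the circles $\partial D_k$ (Section~\ref{sec:ends}).

If the Jacobian is never positive, that is, if $|F|\le a$, then there are no saddles among the points of a generic fiber, and an index count
shows that such a fiber has at most one pair. This gives $N(p)\in\{4,6\}$; on the hexagonal torus we verify $|F|<a$ by an explicit
estimate. Conversely, if $N(p)\in\{4,6\}$ for all $p$, then $\phi$ is injective on pairs, up to finitely many points, and so it cannot preserve orientation at one place and reverse it at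
another. For Theorem~\ref{thm:rect} we show that on a rectangular torus two of the circles $\partial D_k$ cross, and
we determine the counts in the sectors around the crossing point.

\section{Critical points as fibers of a map}\label{sec:map}

\subsection{The gradient}
Under $z\mapsto z+1$ the function $Z$ changes by $\eta_1+c-a=0$. Under $z\mapsto z+\tau$ it changes by
\[
\eta_2+c\tau-a\bar\tau=(\eta_2-\eta_1\tau)+a(\tau-\bar\tau)=-2\pi i+2ib\,a=0 .
\]
So $Z$ is $\Lambda$-periodic; this is what the choice of $a$ and $c$ achieves. It is odd. Since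
$\partial_{\bar z}(1/z)=\pi\delta_0$ and $\Delta=4\partial_z\partial_{\bar z}$,
\[
\partial_{\bar z}Z=\pi\delta_0-a=\pi\bigl(\delta_0-\tfrac1b\bigr)=-4\pi G_{z\bar z}.
\]
Hence $-4\pi G_z-Z$ is holomorphic and periodic, so constant, and it is odd, so it is $0$. With
\[
V(z)=V_p(z)=\tfrac12\bigl(Z(z+p)+Z(z-p)\bigr)
\]
we obtain, off $\pm p$,
\begin{equation}\label{eq:V}
-4\pi\,\partial_zG_p=V,\qquad V_{\bar z}=-a,\qquad V_z=c-\tfrac12\bigl(\wp(z+p)+\wp(z-p)\bigr).
\end{equation}
The critical points of $G_p$ are the zeros of $V_p$. For a real function $g$,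
$\det D^2g=4(g_{z\bar z}^2-|g_{zz}|^2)$, and $\Delta G_p=1/b>0$ off $\pm p$. There are therefore no maxima, and
\begin{equation}\label{eq:type}
\text{a critical point is a minimum, degenerate, or a saddle as } |V_z|<a,\ =a,\ >a;
\end{equation}
here ``minimum'' and ``saddle'' mean nondegenerate ones.

\subsection{Trivial critical points}
Let $p\ne-p$. By \eqref{eq:V}, $V_z(\omega_k)=c-\wp(p+\omega_k)=c-M_k(x)$ with $x=\wp(p)$. Since $M_k$ is an involution,
\eqref{eq:type} says: $\omega_k$ is a minimum if $x\in D_k$, degenerate if $x\in\partial D_k$, and a saddle otherwise. Let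
\[
d(x)=\#\{k:x\in D_k\}.
\]

\subsection{Nontrivial critical points}
Let $z\notin E[2]$ and $p\ne\pm z$; we allow $p\in E[2]$. The addition formula
$\zeta(z+p)+\zeta(z-p)=2\zeta(z)+\wp'(z)/(\wp(z)-\wp(p))$ gives
\begin{equation}\label{eq:Vx}
V_p(z)=Z(z)+\frac{\wp'(z)}{2(\wp(z)-x)},\qquad x=\wp(p),
\end{equation}
with $V_p(z)=Z(z)$ if $x=\infty$. This depends on $p$ only through $x$, and we can solve $V_p(z)=0$ for $x$. Put
\[
\phi(z)=\wp(z)+\frac{\wp'(z)}{2Z(z)}\in\hat{\mathbb C}\qquad(z\in E_\tau\setminus E[2]).
\]
Since $\wp'(z)\neq0$, we have $\phi(z)=\infty$ exactly when $Z(z)=0$, and $\phi(z)\ne\wp(z)$ always. Hence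
\begin{equation}\label{eq:fiber}
\text{for } p\neq\pm z:\quad V_p(z)=0\iff\phi(z)=\wp(p),
\end{equation}
and $\phi(z)=\wp(p)$ forces $p\ne\pm z$. The map $\phi$ is even, so it is defined on the connected surface
\[
X^\circ=(E_\tau\setminus E[2])/\pm .
\]
Let $n(x)$ be the number of points of $X^\circ$ in $\phi^{-1}(x)$. By \eqref{eq:fiber},
\[
N(p)=4+2\,n(\wp(p))\qquad(p\neq-p).
\]

Translating both $z$ and $p$ by a half-period gives a symmetry of $\phi$. If $\phi(z)=\wp(p)$, then
$V_{p+\omega_k}(z+\omega_k)=\frac12(Z(z+p+2\omega_k)+Z(z-p))=V_p(z)=0$ and $p+\omega_k\ne\pm(z+\omega_k)$. So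
\begin{equation}\label{eq:sym}
\phi(z+\omega_k)=M_k(\phi(z)).
\end{equation}

\subsection{The type is the sign of the Jacobian}
At first sight the type of a nontrivial critical point depends on both $z$ and $p$. But $p$ can be eliminated.

\begin{lemma}\label{lem:J}
Let $z\notin E[2]$ and $\phi(z)=\wp(p)$. Then $V_z(z)=-F(2z)$. The map $\phi:E_\tau\setminus E[2]\to\hat{\mathbb C}$ is real analytic, and its Jacobian
$J$ satisfies
\[
\operatorname{sign}J(z)=\operatorname{sign}\bigl(|F(2z)|-a\bigr).
\]
So if $p\ne-p$, then $J>0$ at saddles, $J<0$ at minima, and $J=0$ at degenerate critical points among the nontrivial critical points of $G_p$.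
\end{lemma}

\begin{proof}
We use the classical identity
\[
\bigl(\zeta(A)+\zeta(B)-\zeta(A+B)\bigr)^2=\wp(A)+\wp(B)+\wp(A+B)\qquad(A,B,A+B\notin\Lambda)
\]
with $A=z+p$, $B=z-p$. None of $A,B,A+B=2z$ lies in $\Lambda$. Since $Z-\zeta$ is additive and
$Z(A)+Z(B)=2V_p(z)=0$, the left side is $(Z(A)+Z(B)-Z(2z))^2=Z(2z)^2$. So $\wp(z+p)+\wp(z-p)=Z(2z)^2-\wp(2z)$, and \eqref{eq:V}
gives $V_z(z)=-F(2z)$.

Regard $V$ in \eqref{eq:Vx} as a function of $(z,x)$. It is holomorphic in $x$, with
$V_x=\wp'/(2(\wp-x)^2)\ne0$. Near $x=\infty$ use $y=1/x$: then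
\[
V=Z+\frac{y\wp'}{2(y\wp-1)},\qquad V_y=-\frac{\wp'}{2(y\wp-1)^2}\ne0,
\]
where $y\wp\ne1$ because $\phi(z)\neq\wp(z)$. The map $\phi$ is defined implicitly by $V(z,\phi(z))=0$, so it is real analytic, and
in the chart $x$ (in the chart $y$ replace $V_x$ by $V_y$)
\[
\phi_z=-\frac{V_z}{V_x},\qquad \phi_{\bar z}=-\frac{V_{\bar z}}{V_x}=\frac a{V_x}.
\]
Hence $J=|\phi_z|^2-|\phi_{\bar z}|^2=(|F(2z)|^2-a^2)/|V_x|^2$. The last claim is \eqref{eq:type}.
\end{proof}

\section{What happens at a half-period}\label{sec:ends}

The surface $X^\circ$ is not compact, and a fiber of $\phi$ may lose points at the four ends. We first look at one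
end in the case where everything can be computed by hand.

\subsection{A model: the hexagonal torus near $z=0$}\label{sec:model}
Let $\tau=\rho=e^{\pi i/3}$, so that $\rho\Lambda=\Lambda$. By uniqueness $G(\rho z)=G(z)$, so
$Z(\rho z)=\rho^{-1}Z(z)$. Since also $\zeta(\rho z)=\rho^{-1}\zeta(z)$, comparing the terms linear in $z$ gives
$c\rho=c\rho^{-1}$, so
\[
c=0 .
\]
Moreover $\sum_{\lambda\ne0}\lambda^{-m}=0$ for even $m\ge4$ unless $6\mid m$. Hence $\zeta=z^{-1}+O(z^5)$, $\wp=z^{-2}+O(z^4)$ and
$\wp'=-2z^{-3}+O(z^3)$. With $z=re^{i\theta}$ and $u=r^2$,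
\[
\phi=\wp+\frac{\wp'}{2Z}=\frac1{z^2}\Bigl(1-\frac1{1-au}\Bigr)+O(r^4)=-\frac{a\,e^{-2i\theta}}{1-au}+O(r^4).
\]
So near this end $|\phi|$ is slightly larger than $a$ and the argument of $\phi$ is $\pi-2\theta$, up to small errors. Here
$D_0=\{|x|<a\}$. We drop the error term and call the result the model. If $x$ lies just outside $D_0$, the model has exactly one pair $\pm z$ near $0$ over $x$.
As $x$ tends to $\partial D_0$, the pair runs into $0$, and if $x\in D_0$ there is none. At the same time the half-period $0$
changes from a saddle to a minimum. This is a pitchfork: a saddle between two minima becomes one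
minimum. Note also that the model reverses orientation, as it must at minima: when $u$ grows, $\phi$ moves outward, and when
$\theta$ grows, it moves clockwise.

\subsection{Compactification}
The model suggests replacing the puncture $z=0$ by the circle of directions $\theta$ with values in $\mathbb R/\pi\mathbb Z$ (the angle is defined modulo
$\pi$ because $\pm z$ are identified). Now let $\tau$ be arbitrary. Then $(u,\theta)$, $u=r^2>0$, $\theta\in\mathbb R/\pi\mathbb Z$, are
coordinates on $X^\circ$ near the end $z=0$. Write
\[
\phi=\frac{z^3(2\wp Z+\wp')}{2z^2\,(zZ)},\qquad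
\begin{aligned}
zZ&=1+cz^2-a|z|^2+O(r^4),\\
z^3(2\wp Z+\wp')&=2cz^2-2a|z|^2+O(r^4).
\end{aligned}
\]
Both $zZ$ and $z^3(2\wp Z+\wp')$ are convergent power series in $z,\bar z$ with monomials $z^m\bar z^n$ of even degree
$m+n$ only. Such a monomial equals $u^{(m+n)/2}e^{i(m-n)\theta}$ and is analytic in $(u,\theta)$. Since $z^2=ue^{2i\theta}$, a
factor $u$ cancels, and $\phi$ extends analytically in $(u,\theta)$ to $u=0$, with
\begin{equation}\label{eq:bdry}
\phi(0,\theta)=c-a\,e^{-2i\theta}.
\end{equation}
By \eqref{eq:sym}, $\phi(\omega_k+z)=M_k(\phi(z))$, so with the coordinates $(u,\theta)$ of $z$ the map $\phi$ also extends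
at the end $\omega_k$, with boundary values $M_k(c-ae^{-2i\theta})$. We have proved:

\begin{lemma}\label{lem:X}
$X^\circ$ is the interior of a compact surface $X=X^\circ\cup C_0\cup C_1\cup C_2\cup C_3$ with four boundary circles,
$\phi$ extends continuously to $\phi:X\to\hat{\mathbb C}$, and $\phi$ maps $C_k$ homeomorphically onto $\partial D_k$.
\end{lemma}

\section{Counting a generic fiber}\label{sec:count}

Call $x\in\hat{\mathbb C}$ \emph{good} if $x\notin\{e_1,e_2,e_3,\infty\}\cup\bigcup_k\partial D_k$ and $x$ is a regular
value of $\phi|_{X^\circ}$. By Sard's theorem good points have full measure; in particular they are dense. Let $x=\wp(p)$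
be good. Then $p\ne-p$ and all critical points of $G_p$ are nondegenerate, hence isolated. Since
$|\nabla G_p|\to\infty$ at $\pm p$, there are finitely many of them. Let $s(x)$ and $m(x)$ be the numbers of pairs of nontrivial saddles and minima,
so $n=s+m$.

\begin{lemma}\label{lem:balance}
If $x$ is good, then $s-m=d-1$.
\end{lemma}

\begin{proof}
Near $\pm p$ we have $G_p=-\frac1{4\pi}\log|z\mp p|+{}$smooth, so $\nabla G_p$ has index $+1$ there. It has index $+1$ at each of
the $d+2m$ minima and $-1$ at each of the $(4-d)+2s$ saddles. By Poincar\'e--Hopf on the torus,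
$2+(d+2m)-(4-d+2s)=0$.
\end{proof}

\begin{remark}
Here is the geometric content. The surface $X$ is a sphere with four holes. Glue a disc to each $C_k$ and extend $\phi$ over it by a
homeomorphism onto $\overline{D_k}$. This extension reverses orientation: for $k=0$ the image in \eqref{eq:bdry} turns clockwise as $\theta$
increases, and the other $M_k$ are holomorphic. The lemma says that $s-m-d=-1$, that is, the resulting map between spheres has degree $-1$.
\end{remark}

We also need a local count. Recall the \emph{degree formula}. Let $O$ be a closed topological disc in an oriented surface, possibly with boundary. Let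
$g:O\to\mathbb C$ be continuous, and smooth in the interior of the disc, and let $y\notin g(\partial O)$ be such that the Jacobian of $g$ is
nonzero at all preimages of $y$. Then there are finitely many preimages, and the winding number of $g|_{\partial O}$ about $y$,
with $\partial O$ positively oriented, is the sum of the signs of the Jacobian over the preimages. As a function of $y$, the winding number is constant on the components of $\mathbb C\setminus g(\partial O)$, and it is $0$ if $y\notin g(O)$.

\section{The criterion}\label{sec:crit}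

\subsection{The function $F$ near its singularity}
\begin{lemma}\label{lem:F}
Let $w=re^{i\theta}$. As $r\to0$,
\begin{equation}\label{eq:h}
|F|^2=a^2\bigl(1+2r^2h(\theta)+O(r^4)\bigr),\quad
h(\theta)=-\frac a2+\operatorname{Re}\Bigl[c\,e^{2i\theta}-\frac{c^2-g_2/12}{2a}\,e^{4i\theta}\Bigr],
\end{equation}
with an error that is locally uniform in $\tau$. For every $\tau$ the set $\{|F|<a\}$ is nonempty and $\{|F|=a\}$ is nowhere dense.
\end{lemma}

\begin{proof}
From $Z=\frac1w+cw-a\bar w-\frac{g_2}{60}w^3+O(|w|^5)$ and $\wp=\frac1{w^2}+\frac{g_2}{20}w^2+O(|w|^4)$ we get, since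
$\frac1{60}+\frac1{40}=\frac1{24}$,
\[
F=-a\frac{\bar w}w+Q+O(|w|^4),\qquad Q=\tfrac12(cw-a\bar w)^2-\tfrac{g_2}{24}w^2 .
\]
So $|F|^2=a^2\bigl(1-2\operatorname{Re}\frac{w}{a\bar w}Q+O(r^4)\bigr)$, and
\[
\frac{w}{a\bar w}Q=r^2\Bigl[\frac a2-c\,e^{2i\theta}+\frac{c^2-g_2/12}{2a}\,e^{4i\theta}\Bigr].
\]
This is \eqref{eq:h}. The coefficients depend continuously on $\tau$, and the power series converge up to the length of the shortest
lattice vector, so the error is locally uniform.

The mean of $h$ is $-a/2<0$, so $h(\theta)<0$ for some $\theta$, and $|F|<a$ at points near $0$. Hence the real analytic function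
$|F|^2-a^2$ on the connected surface $E_\tau\setminus\{0\}$ is not identically $0$, and its zero set is nowhere dense.
\end{proof}

So, by Lemma~\ref{lem:J}, $\phi$ always reverses orientation somewhere. The question is whether it ever preserves orientation.

\subsection{If $|F|\le a$, only $4$ and $6$ occur}

\begin{proposition}\label{prop:fibers}
Assume $|F|\le a$ on $E_\tau\setminus\{0\}$. Then for all $p\ne-p$ we have $N(p)=4$ if $\wp(p)\in\bigcup_k\overline{D_k}$ and
$N(p)=6$ otherwise, and both cases occur. If $|F|<a$ on $E_\tau\setminus\{0\}$, the proof does not use \textup{(K2)}.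
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:J}, $J\le0$ on $X^\circ$. By Lemma~\ref{lem:F} the set $\{J=0\}$ is nowhere dense, since $z\mapsto 2z$ is a local homeomorphism.

\emph{Step 1: if $\phi(z_0)=x\notin\{e_1,e_2,e_3,\infty\}$, then the image under $\phi$ of every neighborhood of $z_0$ in $X^\circ$ contains a neighborhood of $x$.} If
$J(z_0)<0$, this is the inverse function theorem. Suppose $J(z_0)=0$. By (K2) the fiber of $x$ is finite. So there is an arbitrarily small
closed disc $O$ about $z_0$ with $\phi^{-1}(x)\cap O=\{z_0\}$ and $\phi(O)\subset\mathbb C$. Let $W$ be a disc about $x$ disjoint from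
$\phi(\partial O)$; the winding number of $\phi|_{\partial O}$ about $y\in W$ is a constant $\nu$. Arbitrarily close to $z_0$ there are points with $J<0$; their images lie in $W$, and $\phi$ is open
near them. So by Sard's theorem some $y\in W$ is a regular value of $\phi|_O$ with at least one preimage in $O$. All signs in the degree formula are $-1$, so
$\nu\le-1$. Hence every point of $W$ has a preimage in $O$.

\emph{Step 2: good points.} If $x$ is good, then $J\neq0$ on its fiber, so $J<0$ there and $s=0$. Lemma~\ref{lem:balance} gives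
\begin{equation}\label{eq:good}
n(x)=m(x)=1-d(x).
\end{equation}
In particular $d\le1$ and $n\le 1$ at good points.

\emph{Step 3: all points.} Let $x=\wp(p)$ with $p\ne-p$. If $n(x)\ge2$, apply Step~1 to disjoint neighborhoods of two points of the fiber: all points near $x$ have
$n\ge2$, which contradicts \eqref{eq:good} at good points. So $n(x)\le1$.

Let $x\in\overline{D_k}$. If $n(x)=1$, then by Step~1 $n\ge1$ near $x$. But near $x$ there are good points of $D_k$, and there $n=0$ by
\eqref{eq:good}. So $n(x)=0$ and $N(p)=4$.

Let $x\notin\bigcup_k\overline{D_k}$. Choose good points $x_j\to x$ outside $\bigcup_k\overline{D_k}$. By \eqref{eq:good} each has a preimage $z_j\in X^\circ$. As $X$ is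
compact, the $z_j$ accumulate at some $z\in X$ with $\phi(z)=x$. Since $x\notin\bigcup_k\partial D_k$, Lemma~\ref{lem:X} shows $z\in X^\circ$. So $n(x)=1$
and $N(p)=6$.

\emph{Step 4: both cases occur.} Any $x\in D_0\setminus\{e_1,e_2,e_3\}$ gives $N=4$. By Lemma~\ref{lem:F} there are points with $J<0$. Near such a point $\phi$ is open, so
$\phi(X^\circ)$ contains a good point $x$; there $n(x)\ge1$, hence $n(x)=1$ and $N=6$.
\end{proof}

\subsection{The converse}
\begin{proposition}\label{prop:converse}
If $N(p)\in\{4,6\}$ for all $p\ne-p$, then $|F|\le a$ on $E_\tau\setminus\{0\}$.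
\end{proposition}

\begin{proof}
The hypothesis says that $n(x)\le1$ for all $x\notin\{e_1,e_2,e_3,\infty\}$. The set $\phi^{-1}(\infty)\cap X^\circ$ consists of the pairs of nontrivial
zeros of $Z$, that is, of nontrivial critical points of $G$; it is finite by (K1). By \eqref{eq:sym} and $M_k(e_k)=\infty$, the set $\phi^{-1}(e_k)\cap X^\circ$ is
its translate by $\omega_k$, and is also finite. So
\[
X'=X^\circ\setminus\phi^{-1}\{e_1,e_2,e_3,\infty\}
\]
is a connected surface, dense in $X^\circ$, on which $\phi$ is injective. By invariance of domain $\phi|_{X'}$ is a homeomorphism onto an open set. Its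
local degree is $\pm1$ and constant, so $J$ cannot take both signs on $X'$. By Lemma~\ref{lem:F} the open set $\{J<0\}$ is nonempty, so it meets $X'$. Hence
$J\le0$ on $X'$, and by density on $X^\circ$. Thus $|F(2z)|\le a$ for all $z\notin E[2]$, and every $w\ne0$ has the form $2z$ with $z\notin E[2]$.
\end{proof}

Propositions~\ref{prop:fibers} and \ref{prop:converse} prove Theorem~\ref{thm:crit} except for its last sentence.

\section{The hexagonal torus and its neighbors}\label{sec:hex}

\begin{proposition}\label{prop:hexF}
For $\tau=e^{\pi i/3}$ we have $|F(w)|<a$ for all $w\in E_\tau\setminus\{0\}$.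
\end{proposition}

\begin{proof}
The leading part of $F$ near $0$ is $-a\bar w/w$, of modulus exactly $a$. We divide $F$ by it. The quotient is $1-\frac a2|w|^2$ plus further terms, and we show that the
negative term $-\frac a2|w|^2$ dominates the further terms on the whole torus.

Here $b=\sqrt3/2$ and $a=2\pi/\sqrt3\in(3.62,3.63)$. Put $\sigma_m=\sum_{\lambda\ne0}\lambda^{-m}$, the sum over $\lambda\in\Lambda\setminus\{0\}$. By Section~\ref{sec:model}, $c=0$ and only the $\sigma_{6k}$ enter; for $0<|w|<1$,
\[
Z=\frac1w-a\bar w-S,\quad S=\sum_{k\ge1}\sigma_{6k}w^{6k-1},\quad \wp=\frac1{w^2}+\sum_{k\ge1}(6k-1)\sigma_{6k}w^{6k-2}.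
\]
Thus
\[
F=-\frac{a\bar w}w+\frac{a^2\bar w^2}2-\frac Sw+a\bar wS+\frac{S^2}2-\frac12\sum_{k\ge1}(6k-1)\sigma_{6k}w^{6k-2}.
\]
Multiply by $-w/(a\bar w)$ and put $t=|w|^2$. The third, fourth and last terms combine, because
$\frac1{at}+\frac{6k-1}{2at}-1=\frac{6k+1}{2at}-1$:
\[
K:=-\frac{w}{a\bar w}F=1-\frac{at}2+\sum_{k\ge1}\sigma_{6k}w^{6k}\Bigl(\frac{6k+1}{2at}-1\Bigr)-\frac{w}{2a\bar w}S^2,\qquad |K|=\frac{|F|}a .
\]
Every point of $E_\tau$ has a representative with $|w|\le1/\sqrt3$, the covering radius of $\Lambda$. So we may assume $0<t\le\frac13$; then $\frac{at}2<1$ and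
$\frac{6k+1}{2a}\ge\frac7{2a}>0.96>t$. Hence
\begin{equation}\label{eq:K}
|K|\le1-t\Bigl[\frac a2-\sum_{k\ge1}|\sigma_{6k}|\,t^{3k-2}\Bigl(\frac{6k+1}{2a}-t\Bigr)-\frac{|S|^2}{2at}\Bigr].
\end{equation}

\emph{The numbers $\sigma_{6k}$.} The nonzero points of $\Lambda$ lie on concentric regular hexagons, the $n$-th of which has its vertices at $n$ times the sixth roots of unity. It carries $6n$ points of $\Lambda$, of modulus at least its inradius $n\sqrt3/2$; the points on the first one have modulus
$1$. Since all $|\lambda|\ge1$ and $6\cdot(4/3)^3=\frac{128}9$,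
\[
|\sigma_{6k}|\le\sum_{\lambda\ne0}|\lambda|^{-6}\le6+\frac{128}9\sum_{n\ge2}n^{-5}\le6+\frac{128}9\Bigl(\frac1{32}+\frac1{243}+\frac1{324}\Bigr)<6.6,
\]
where $\frac1{324}=\int_3^\infty x^{-5}dx$ bounds the tail.

\emph{The terms in \eqref{eq:K}}, for $0<t\le\frac13$ and $2a>7.24$:
\begin{itemize}
\item $k=1$: $t(\frac7{2a}-t)$ is increasing on $[0,\frac13]$ since $\frac7{2a}>\frac23$. The term is at most $6.6\cdot\frac13(0.967-0.333)<1.40$.
\item $k=2$: at most $6.6\cdot\frac1{81}\cdot\frac{13}{7.24}<0.15$.
\item $k\ge3$: with $\frac{6k+1}{2a}$ in place of $\frac{6k+1}{2a}-t$, the term $k=3$ is at most $6.6\cdot\frac{19}{7.24}\cdot3^{-7}<0.008$. The ratio of consecutive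
bounds is $\frac{6k+7}{6k+1}\cdot\frac1{27}\le\frac{25}{19\cdot27}<0.05$. The total is less than $0.01$.
\item $|S|\le6.6\,t^{5/2}/(1-t^3)\le6.6\,t^{5/2}\cdot\frac{27}{26}$, so $\frac{|S|^2}{2at}\le\frac{43.56\cdot1.08}{7.24\cdot81}<0.09$.
\end{itemize}
The sum is less than $1.65<1.81<\frac a2$. So $|K|<1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hex}]
Combine Proposition~\ref{prop:hexF} with Proposition~\ref{prop:fibers} in the case $|F|<a$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:crit}]
Let $\tau_0=e^{\pi i/3}$. There $c=g_2=0$ and $h\equiv-a/2$ in \eqref{eq:h}. For $\tau$ near $\tau_0$ we have $h\le-a/4$, with a uniform error in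
\eqref{eq:h}. So there is $r_0>0$ with $|F_\tau|<a$ for $0<|w|\le r_0$ and all $\tau$ near $\tau_0$. For the rest of the torus, write $w=\xi+\xi'\tau$ with
$(\xi,\xi')\in[-\frac12,\frac12]^2$. If $\tau$ is close to $\tau_0$, then $|\xi+\xi'\tau|>r_0$ implies $|\xi+\xi'\tau_0|\ge r_0/2$. The set
\[
\{(\xi,\xi')\in[-\tfrac12,\tfrac12]^2:\ |\xi+\xi'\tau_0|\ge r_0/2\}
\]
is compact and does not contain $(0,0)$, so for $(\xi,\xi')$ in it $F_\tau(\xi+\xi'\tau)$ is continuous in $(\xi,\xi',\tau)$. By Proposition~\ref{prop:hexF} and compactness, $|F_\tau|<a=\pi/\operatorname{Im}\tau$ there for $\tau$ near $\tau_0$.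

Finally, up to scaling by a nonzero complex number, $E_\tau$ depends only on the $SL_2(\mathbb Z)$-orbit of $\tau$, and scaling preserves Green functions. So the property
``$N(p)\in\{4,6\}$ for all $p\ne-p$'', which is equivalent to \eqref{eq:crit}, is invariant under $SL_2(\mathbb Z)$. It holds near $\tau_0$, hence near every point of the orbit.
\end{proof}

\section{A bound on the number of minima}\label{sec:dyn}

For rectangular tori we must identify counts as exactly $6$, $8$ and $10$. Lemma~\ref{lem:balance} controls only the difference $s-m$, so we need an upper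
bound for $m$. It comes from dynamics: minima are attracting fixed points of an antiholomorphic map, and every attracting basin needs a critical point of that map. The method is that
of Bergweiler and Eremenko.

\begin{lemma}\label{lem:dyn}
Let $x$ be good. Then $d+m\le2$. Hence $(d,m)$ is one of
\[
(1,0),\ (2,0),\ (0,1),\ (1,1),\ (0,2),\quad\text{with } N=4,\ 6,\ 6,\ 8,\ 10\ \text{respectively}.
\]
\end{lemma}

\begin{proof}
Let $x=\wp(p)$. Write $V(z)=a(H(z)-\bar z)$ with
\[
H(z)=\frac1a\Bigl(\tfrac12\bigl(\zeta(z+p)+\zeta(z-p)\bigr)+cz\Bigr),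
\]
and put $f=\overline H$, an antiholomorphic map on $\mathbb C\setminus(\pm p+\Lambda)$. Then $V(z)=0$ if and only if $f(z)=z$. Since
$H'=V_z/a$, minima are exactly the attracting fixed points, those with $|H'|<1$. We have
$H(z+1)=H(z)+1$ and $H(z+\tau)=H(z)+\frac{\eta_2-\eta_1\tau+a\tau}a=H(z)+\tau-2ib=H(z)+\bar\tau$. So
\[
f(z+\lambda)=f(z)+\lambda\quad(\lambda\in\Lambda),
\]
and $f$ is odd. The function $H'$ is elliptic with exactly two poles modulo $\Lambda$, at $\pm p$, both double (here we use $p\ne-p$). So $H'$ has $4$ zeros modulo $\Lambda$, counted with multiplicity. It is even,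
hence even about every half-period, so its order of vanishing at a half-period is even.

Let $z_0\in\mathbb C$ be an attracting fixed point, and let $B(z_0)$ be its basin, the set of points whose iterates are all finite and converge to $z_0$. It is the union of
the iterated preimages of a small disc about $z_0$, so it is open. Let $U$ be the component of $B(z_0)$ that contains $z_0$. Then $f(U)\subset U$.

\emph{Claim: $U$ contains a zero of $H'$.} Suppose not. Then $f|_U$ is a local homeomorphism. We show that it lifts paths. Let $\gamma:[0,t_1]\to U$ be a path and let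
$\tilde\gamma:[0,t_1)\to U$ satisfy $f\circ\tilde\gamma=\gamma$; we must extend $\tilde\gamma$ to $t_1$.

(i) Suppose $\tilde\gamma(t)$ has a finite accumulation point $y^*$ as $t\to t_1$. It is not a pole of $H$, because $f(\tilde\gamma(t))=\gamma(t)$ stays bounded. So $f(y^*)=\gamma(t_1)\in U$,
and therefore $y^*\in B(z_0)$. The component of $B(z_0)$ containing $y^*$ is open and $y^*\in\overline U$, so $y^*\in U$. Now $f$ maps an open neighborhood $Y\subset U$ of $y^*$ homeomorphically onto a
neighborhood of $\gamma(t_1)$. Choose $t'<t_1$ with $\tilde\gamma(t')\in Y$ and $\gamma([t',t_1])\subset f(Y)$. On $[t',t_1)$ both $\tilde\gamma$ and $(f|_Y)^{-1}\circ\gamma$ are lifts of $\gamma$, and they agree at $t'$; by uniqueness of lifts they coincide. So $\tilde\gamma\to y^*$, and the lift extends.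

(ii) Otherwise $\tilde\gamma\to\infty$. Choose small disjoint closed discs of equal radius about the points of $\pm p+\Lambda$. Outside them $f(z)-z$ is periodic and bounded. If $\tilde\gamma$ were in the union of the discs from some time on, it would by connectedness stay in one disc and be bounded. So it
is outside the discs at parameters tending to $t_1$. There $|f(\tilde\gamma)|\to\infty$, a contradiction with $f\circ\tilde\gamma=\gamma$.

A local homeomorphism of connected surfaces that lifts paths is a covering. So $f:U\to U$ is an antiholomorphic covering. Since $U$ contains no pole of $H$, it omits more than two points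
of $\mathbb C$ and carries a hyperbolic metric, and $f$ is a local isometry for it. At the fixed point $z_0$ this gives $|H'(z_0)|=1$, a contradiction. The claim is proved.

\emph{Counting.} Basins of distinct fixed points are disjoint and $B(z_0+\lambda)=B(z_0)+\lambda$. So basins of fixed points that are inequivalent modulo $\Lambda$ contain inequivalent zeros of $H'$.
A pair $\pm z_0$ of nontrivial minima therefore uses at least $2$ of the $4$ zeros. Now let $z_0$ be a trivial minimum, $2z_0\in\Lambda$. Then $\iota(z)=2z_0-z$ commutes with $f$, because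
$f(2z_0-z)=2z_0-f(z)$. So $\iota(U)=U$, and with a zero $q$ of $H'$ in $U$ also $\iota(q)\in U$ is one. If $\iota(q)\not\equiv q$, these are two inequivalent zeros. If $\iota(q)\equiv q$, then $q$ is a half-period and the zero has order at
least $2$. So each trivial minimum also uses at least $2$ zeros. Hence $2d+2m\le4$.

Finally $s=m+d-1\ge0$ and $n=s+m=2m+d-1$ by Lemma~\ref{lem:balance}. This leaves the listed cases, with $N=4+2n$.
\end{proof}

\section{Rectangular tori}\label{sec:rect}

Let $\tau=ib$. Multiplication by $1/\tau$ maps $\Lambda$ to the lattice of $i/b$, and scaling preserves Green functions. So we may assume $b\ge1$ until the proof of Theorem~\ref{thm:rect} at the end of this section. Then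
\[
q:=e^{-\pi b}\le e^{-\pi}<0.0433 .
\]
Since $\Lambda$ is invariant under complex conjugation, $e_k,\eta_1,c$ are real and the $M_k$ have real coefficients, so every $D_k$ is symmetric about $\mathbb R$. Put
\[
L=c-a=-\eta_1,\qquad R=c+a=L+2a .
\]
Then $D=D_0$ has diameter $(L,R)$.

\subsection{Position of the $e_k$}
We have
\[
\wp(z)+\eta_1=\sum_{n\in\mathbb Z}\frac{\pi^2}{\sin^2\pi(z+n\tau)},\qquad
\wp(z)+\frac{\eta_2}\tau=\sum_{n\in\mathbb Z}\frac{\pi^2/\tau^2}{\sin^2(\pi(z+n)/\tau)} .
\]
In each formula both sides are elliptic with the same principal parts, and both have integral $0$ over a segment from $z_0$ to $z_0+1$, respectively to $z_0+\tau$. Legendre's relation gives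
$\eta_2/\tau=\eta_1-2\pi i/\tau=\eta_1-2a=-R$. The first formula at the half-periods gives
\[
e_1-L=\pi^2\alpha_1,\qquad e_2-L=\pi^2\alpha_2,\qquad e_3-L=-\pi^2\alpha_3,
\]
\[
\alpha_1=\sum_n\operatorname{sech}^2(\pi bn),\quad
\alpha_2=\sum_n\operatorname{sech}^2\bigl(\pi b(n+\tfrac12)\bigr),\quad
\alpha_3=\sum_n\operatorname{csch}^2\bigl(\pi b(n+\tfrac12)\bigr).
\]
The second gives $e_1-R=\frac{\pi^2}{b^2}\sum_n\operatorname{csch}^2\frac{\pi(n+1/2)}b>0$ and $e_2-R=-\frac{\pi^2}{b^2}\sum_n\operatorname{sech}^2\frac{\pi(n+1/2)}b<0$. Hence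
\begin{equation}\label{eq:order}
e_3<L<e_2<R<e_1 ,\qquad\text{so } e_k\notin\partial D\ (k=1,2,3).
\end{equation}

\subsection{$N=4$ occurs}\label{sec:four}
We show first that $G$ itself has no nontrivial critical points. Let $v=\partial G/\partial(\operatorname{Re}z)$. It is harmonic off $0$, since $\Delta G$ is constant there. The reflections of the torus in
$\operatorname{Re}z=0$ and in $\operatorname{Re}z=\frac12$ fix the point $0$ of $E_\tau$, so by uniqueness they preserve $G$. Hence $v$ is odd about both lines and vanishes on them off $0$. Since $G+\frac1{2\pi}\log|z|$ is smooth near $0$ and even in $\operatorname{Re}z$,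
\[
v=-\operatorname{Re}z\,\Bigl(\frac1{2\pi|z|^2}+O(1)\Bigr)\qquad(z\to0).
\]
So $v<0$ on small half-circles $|z|=\varepsilon$, $\operatorname{Re}z>0$. Apply the maximum principle to $v$ on $\{0<\operatorname{Re}z<\frac12\}$ in $E_\tau$ minus the half-disc $|z|\le\varepsilon$: the boundary values are $\le0$ and
not identically $0$, so $v<0$ inside. With $\varepsilon\to0$ and oddness, $v\ne0$ unless $\operatorname{Re}z\in\{0,\frac12\}$ modulo periods. The same argument for $\partial G/\partial(\operatorname{Im}z)$ gives $\operatorname{Im}z\in\{0,\frac b2\}$ at critical points. So all critical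
points of $G$ are trivial, that is, $\phi^{-1}(\infty)\cap X^\circ=\emptyset$.

Moreover $\infty\notin\partial D_0$, and $\infty=M_k(e_k)\notin\partial D_k$ for $k=1,2,3$ by \eqref{eq:order}. So $\infty\notin\phi(X)$ by Lemma~\ref{lem:X}. As $\phi(X)$ is compact, $n=0$ near $\infty$, and $N(p)=4$ for all small $p\ne0$.

\subsection{Two of the circles cross}
The remaining values occur near a crossing point of $\partial D_0$ and $\partial D_1$.

\begin{lemma}\label{lem:discs}
\begin{enumerate}
\item[(a)] $M_1(R)<L<M_1(L)<R$, and $D_1$ is the disc with diameter $(M_1(R),M_1(L))$. So $\partial D_0$ and $\partial D_1$ cross transversally at two points $x^*,\overline{x^*}$ with $\operatorname{Im}x^*>0$.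
\item[(b)] $\overline{D_0}\cap\overline{D_2}=\emptyset$ and $\overline{D_1}\cap\overline{D_3}=\emptyset$. So $x^*\notin\overline{D_2}\cup\overline{D_3}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $\operatorname{sech}^2y=4e^{-2y}/(1+e^{-2y})^2$ and $\operatorname{csch}^2y=4e^{-2y}/(1-e^{-2y})^2$,
\[
1\le\alpha_1\le1+\frac{8q^2}{1-q^2},\quad
\frac{8q}{(1+q)^2}\le\alpha_2\le\frac{8q}{1-q^2}<0.35,\quad
\frac{8q}{(1-q)^2}\le\alpha_3\le\frac{8q}{(1-q)^2(1-q^2)},
\]
and, from $\operatorname{csch}^2y-\operatorname{sech}^2y=4\operatorname{csch}^2(2y)$,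
\[
0<\alpha_3-\alpha_2=\sum_n4\operatorname{csch}^2\bigl(2\pi b(n+\tfrac12)\bigr)\le\frac{32q^2}{(1-q^2)^2(1-q^4)} .
\]

(a) We have $\kappa_1=(e_1-e_2)(e_1-e_3)=\pi^4(\alpha_1-\alpha_2)(\alpha_1+\alpha_3)>0$ and
\[
M_1(L)-L=\pi^2\alpha_1-\frac{\kappa_1}{\pi^2\alpha_1}=\frac{\pi^2}{\alpha_1}\,\delta,\qquad
\delta:=\alpha_2\alpha_3-\alpha_1(\alpha_3-\alpha_2).
\]
Here $\delta>0$, because
\[
\alpha_2\alpha_3\ge\frac{64q^2}{(1-q^2)^2}\qquad\text{and}\qquad \alpha_1(\alpha_3-\alpha_2)\le1.02\cdot\frac{32q^2}{(1-q^2)^2}.
\]
On the other hand $\delta<\alpha_2\alpha_3\le64q^2\cdot1.1$. Since $bq^2=be^{-2\pi b}\le e^{-2\pi}$ for $b\ge1$, we get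
$\pi b\,\delta\le70.4\,\pi e^{-2\pi}<0.5<2\alpha_1$, so
\[
0<M_1(L)-L<\frac{2\pi}b=2a=R-L .
\]
Hence $L<M_1(L)<R$. As $\kappa_1>0$, $M_1$ is a decreasing involution of $(-\infty,e_1)$, which contains $[L,R]$. Applying it to $M_1(L)<R$ gives $M_1(R)<L$. The pole $e_1$ of $M_1$ lies outside $\overline D$, so $D_1=M_1(D)$ is
the disc with the stated diameter. The diameters of $D_0$ and $D_1$ interlace, so their boundary circles, with real centers, cross transversally at two conjugate points.

(b) Let $l=e_2-L=\pi^2\alpha_2$ and $r=R-e_2$; by \eqref{eq:order}, $0<r<2a=2\pi/b$. Now $\kappa_2=(e_2-e_1)(e_2-e_3)<0$ and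
\[
|\kappa_2|=\pi^4(\alpha_1-\alpha_2)(\alpha_2+\alpha_3)>2\pi^4\alpha_2(1-\alpha_2).
\]
Since $\frac1{\pi b}<0.32<0.65<1-\alpha_2$, we have $lr<2\pi^3\alpha_2/b<|\kappa_2|$. In the coordinate $y=x-e_2$ the map $M_2$ is $y\mapsto-|\kappa_2|/y$ and $D$ has diameter $(-l,r)\ni0$. So $D_2$ is the complement of the
closed disc with diameter $[-|\kappa_2|/r,\,|\kappa_2|/l]$. Because $lr<|\kappa_2|$, the interior of that disc contains $\overline{D_0}$. So $\overline{D_0}\cap\overline{D_2}=\emptyset$. Apply $M_1$: it maps $D_0$ to $D_1$ and, as $M_1M_2=M_3$, it maps $D_2$ to $D_3$.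
\end{proof}

\subsection{Local degrees at the crossing point}\label{sec:cross}
Near $x^*$ the number $d$ is known: it is $2$, $1$, $1$, $0$ in the four sectors cut out by the two circles. By Lemma~\ref{lem:dyn} we only need $m$. To find it we look at how $\phi$ covers a neighborhood of $x^*$ near the boundary of $X$.

By Lemmas~\ref{lem:X} and \ref{lem:discs}, $\phi^{-1}(x^*)\subset X$ consists of one point $\xi_0\in C_0$, one point $\xi_1\in C_1$, and points of $X^\circ$. The latter are finitely many by (K2), since
$x^*$ is not real and so $x^*\notin\{e_1,e_2,e_3,\infty\}$.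

\emph{A symmetry.} Let $T(z)=\bar z+\frac12$ and $\mathcal R(x)=\overline{M_1(x)}$. The map $T$ is an involution of $E_\tau$ that commutes with $z\mapsto-z$, preserves $E[2]$, and exchanges $\omega_0$ with $\omega_1$ and $\omega_2$ with $\omega_3$. It induces
an orientation-reversing homeomorphism of $X$ that is a diffeomorphism of $X^\circ$: from the coordinates $(u,\theta)$ at one end to those at the other it is $(u,\theta)\mapsto(u,-\theta)$. So $T(C_0)=C_1$. Since $\phi(\bar z)=\overline{\phi(z)}$, \eqref{eq:sym} gives
\[
\phi\circ T=\mathcal R\circ\phi ,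
\]
first on $X^\circ$ and by continuity on $X$. The involution $\mathcal R$ exchanges $D_0$ with $D_1$ and $D_2$ with $D_3$, and preserves $\{e_1,e_2,e_3,\infty\}$; by the last equation it also preserves the set of regular values of $\phi|_{X^\circ}$. So it preserves the set of good points. As $\kappa_1>0$, $M_1$ maps the upper half-plane to the lower one, and it preserves
$\partial D_0\cap\partial D_1=\{x^*,\overline{x^*}\}$. So $M_1(x^*)=\overline{x^*}$ and $\mathcal R(x^*)=x^*$. Therefore $T(\xi_0)=\xi_1$. Both $T$ and $\mathcal R$ reverse orientation, so $\operatorname{sign}J(T(z))=\operatorname{sign}J(z)$.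

\emph{Choices.} Let $\xi_0=(0,\theta_0)$ in the coordinates $(u,\theta)$ at $C_0$. For small $\varepsilon$ the half-disc
\[
O_0=\{u\ge0,\ u^2+(\theta-\theta_0)^2\le\varepsilon^2\}
\]
satisfies $\phi^{-1}(x^*)\cap O_0=\{\xi_0\}$, $\phi(O_0)\subset\mathbb C$, and $O_0\cap O_1=\emptyset$ where $O_1=T(O_0)$. The boundary of $O_0$ consists of an arc of $C_0$ with $\xi_0$ in its interior and a curved arc whose image avoids $x^*$. Let $W$ be a disc about $x^*$ so small that
it meets neither $\overline{D_2}\cup\overline{D_3}$ nor the image of the curved arc, and that $W\cap\partial D_0$ is a single arc contained in $\phi(O_0\cap C_0)$ that divides $W$ into the two connected sets $W\cap D_0$ and $W\setminus\overline{D_0}$. Let $W'\subset W$ be a disc about $x^*$ with $\mathcal R(W')\subset W$. For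
good $x$ let $\deg_j(x)$ be the sum of $\operatorname{sign}J$ over the preimages of $x$ in $O_j$, that is, the number of saddles minus the number of minima there, counted as pairs $\pm z$.

\emph{The jump.} Within $W$, the image of $\partial O_0$ is the arc $W\cap\partial D_0$, traversed once. So by the degree formula $\deg_0$ is a constant $i$ at good points of $W\cap D_0$ and a constant $o$ at good points of $W\setminus\overline{D_0}$. Since
$d(\operatorname{Re}z)\wedge d(\operatorname{Im}z)=\frac12\,du\wedge d\theta$ and $O_0$ lies in $u\ge0$, the positively oriented boundary traverses $u=0$ with $\theta$ decreasing. By \eqref{eq:bdry} the image then moves counterclockwise along $\partial D_0$, with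
$D_0$ on its left. The winding number increases by $1$ when one crosses a curve from its right to its left, so
\[
i=o+1 .
\]
The preimages of $x$ in $O_1$ are the points $T(z)$ with $z\in O_0$ and $\phi(z)=\mathcal R(x)$. So for good $x\in W'$ we have $\deg_1(x)=\deg_0(\mathcal R(x))$, which is $i$ if $x\in D_1$ and $o$ if $x\notin\overline{D_1}$.

\emph{The values.} It remains to find $i$. The sectors below are open and nonempty by transversality, so they contain good points.
\begin{itemize}
\item $N=6$. Let $x\in W'\cap D_0\cap D_1$ be good. Then $d=2$. By Lemma~\ref{lem:dyn}, $m=0$ and $N=6$, so there is exactly one nontrivial pair, and it consists of saddles. So $\deg_0(x)=\deg_1(x)=i\ge0$ and, as $O_0$ and $O_1$ are disjoint, $2i\le1$. Hence $i=0$ and $o=-1$.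
\item $N=8$. Let $x\in W'\cap D_1\setminus\overline{D_0}$ be good. Then $d=1$, and $\deg_0(x)=o=-1$ gives a minimum in $O_0$. So $m\ge1$. By Lemma~\ref{lem:dyn}, $(d,m)=(1,1)$ and $N=8$. (The sector $D_0\setminus\overline{D_1}$ is its mirror image under $\mathcal R$.)
\item $N=10$. Let $x\in W'\setminus(\overline{D_0}\cup\overline{D_1})$ be good. Then $d=0$, and $\deg_0(x)=\deg_1(x)=-1$ gives minima in both $O_0$ and $O_1$. So $m\ge2$. By Lemma~\ref{lem:dyn}, $(d,m)=(0,2)$ and $N=10$.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]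
\begin{scope}
\clip (0,0) circle (1.5);
\draw[thick] (1.2,-1.6) circle (2);
\draw[thick] (-1.2,-1.6) circle (2);
\end{scope}
\draw[dashed] (0,0) circle (1.5);
\fill (0,0) circle (0.045);
\node[above] at (0,0.04) {$x^*$};
\node at (0,-0.85) {$N=6$};
\node at (0.88,-0.15) {$N=8$};
\node at (-0.88,-0.15) {$N=8$};
\node at (0,0.95) {$N=10$};
\node[right] at (1.45,0.5) {$\partial D_0$};
\node[left] at (-1.45,0.5) {$\partial D_1$};
\end{tikzpicture}
\caption{A neighborhood of the crossing point $x^*$ of the circles $\partial D_0$ and $\partial D_1$ in the plane of $x=\wp(p)$, for a rectangular torus (schematic). The discs $D_0$ and $D_1$ lie below their boundary arcs, and $N$ is the number of critical points of $G_p$ for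
good $x$ in each sector. Leaving a disc turns one half-period from a minimum into a saddle and adds one pair of nontrivial critical points.}
\label{fig:cross}
\end{figure}

Figure~\ref{fig:cross} summarizes the result.

\begin{proof}[Proof of Theorem~\ref{thm:rect}]
Let first $\tau=ib$ with $b\ge1$. The four values occur by Sections~\ref{sec:four} and \ref{sec:cross}. Each of them occurs at some $p$ with $\wp(p)$ good; in Section~\ref{sec:four} choose $\wp(p)$ good and close to $\infty$. So for these $p$ all critical points of $G_p$ are nondegenerate. Nondegeneracy and the value $N(p)$ are preserved by scaling. Hence for every $b>0$ each of the four values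
occurs on $E_{ib}$ at some $p\ne-p$ for which all critical points of $G_p$ are nondegenerate.

Now let $b>0$ and fix such a $p\in E_{ib}$. Write $p=\xi_p+\xi_p'\tau$ and $z=\xi+\xi'\tau$, thus
identifying nearby tori with $\mathbb R^2/\mathbb Z^2$ and keeping $(\xi_p,\xi_p')$ fixed while $\tau$ varies. Near $\pm p$ we have $V=\frac1{2(z\mp p)}+O(1)$ locally uniformly in $\tau$, so the zeros of $V$ stay in a compact set away from $\pm p$. There $V$ depends smoothly on the point and on $\tau$. All zeros at $\tau=ib$ are nondegenerate, so by the implicit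
function theorem each persists as a unique zero in a small disc, and by compactness no others appear. So $N$ is unchanged for $\tau$ near $ib$. Intersecting the neighborhoods for the four values, and taking the union over $b>0$, we get a neighborhood of the imaginary axis.
\end{proof}

\begin{thebibliography}{9}
\bibitem{CFL} Zhijie Chen, Erjuan Fu and Chang-Shou Lin, \emph{Green functions, Hitchin's formula and curvature equations on tori II: Rectangular torus}, arXiv:2512.05360 (2025).
\end{thebibliography}

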